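\title{The smallest conjugacy classes of a finite solvable group with trivial center}

\begin{abstract}
An element of a finite group is called small if its conjugacy class has one of the two smallest sizes. We prove that in a finite solvable group $G$ with trivial center every small element lies in the center of the Fitting subgroup $F(G)$. More precisely, in every solvable group $G\neq1$, each element outside $Z(F(G))$ has more conjugates than some nonidentity element of $Z(F(G))$. The proof reduces the statement to two theorems on short orbits of a solvable group, one on the layers of the modular group algebra of an irreducible module and one on quotients of its exterior square. These are proved from the structure of primitive solvable linear groups and from order bounds for solvable permutation and linear groups. An example shows that solvability cannot be weakened to the condition $C_G(F(G))\le F(G)$.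
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite. The conjugacy class $x^G$ of an element $x\in G$ has size $|G:C_G(x)|$, so the class size measures how far $x$ is from being central. Call $x$ \emph{small} if $|x^G|$ is one of the two smallest class sizes of $G$. If $Z(G)=1\neq G$, the smallest size is $1$, attained only by the identity, and the small elements are $1$ and the elements whose class size is minimal among the nonidentity elements. They are the nearest thing to central elements that such a group has, and one asks where they lie.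

The Fitting subgroup $F(G)$ is the largest nilpotent normal subgroup of $G$; it is the direct product of the subgroups $O_p(G)$, where $O_p(G)$ is the largest normal $p$-subgroup. If $G$ is solvable, then $C_G(F(G))\le F(G)$, so $C_G(F(G))=Z(F(G))$, and this abelian normal subgroup is nontrivial when $G\neq1$. Its elements are centralized by all of $F(G)$, which makes them the natural candidates for a small class. The first examples agree. The class sizes of $S_4$ are $1,3,6,6,8$, and the classes of sizes $1$ and $3$ form the Klein four-group $F(S_4)$. In the group of affine maps $t\mapsto at+b$ of a field $\mathbb F_q$ with $q>2$, the Fitting subgroup consists of the translations; a nonidentity translation has $q-1$ conjugates, while a map with $a\ne1$ is centralized exactly by the stabilizer of its fixed point and has $q$ conjugates. Here the center of the Fitting subgroup wins by a margin of one, so a general proof has no room for crude estimates. Some hypothesis on the center is needed: in the dihedral group of order $8$ the class sizes are $1$ and $2$, every element is small, and $F(G)=G$ is not abelian.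

The following conjecture is posed in \cite{Yadav}: \emph{if $G$ is a finite solvable group with trivial center, then every small element of $G$ lies in the center of $F(G)$.} We prove it.

\begin{theorem}\label{thm:main}
If $G$ is solvable and $Z(G)=1$, then every small element of $G$ lies in $Z(F(G))$.
\end{theorem}

For the proof it is enough to compare an element with the elements of $F(G)$, and this gives a stronger statement.

\begin{theorem}\label{thm:strong}
Let $G\neq1$ be solvable.
\begin{enumerate}
\item[(a)] Let $1\neq x\in G$ satisfy $|x^G|\le|b^G|$ for all $1\neq b\in F(G)$. Then $x\in Z(F(G))$; $C_G(y)=C_G(x)$ for all $1\neq y\in\langle x\rangle$; and $O_p\bigl(G/C_G(\langle x^G\rangle)\bigr)=1$ for every prime $p$ dividing the order of $x$.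
\item[(b)] For every $x\in G\setminus Z(F(G))$ there is $1\neq b\in Z(F(G))$ with $|b^G|<|x^G|$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} follows from part (a): if $Z(G)=1$, a small element $x\neq1$ has minimal class size among all nonidentity elements. One might hope that the only consequence of solvability that matters is $C_G(F(G))\le F(G)$. This is not so.

\begin{theorem}\label{thm:nonsolv}
There is a nonsolvable group $G$ with $Z(G)=1$ and $C_G(F(G))\le F(G)$ that has a small element outside $Z(F(G))$.
\end{theorem}

The core of the paper consists of two theorems on orbits of a solvable group $S$ on modules built from an irreducible module. We write $u^S$ for the orbit of $u$. For an elementary abelian $p$-group $E$, written additively, the group algebra $\mathbb F_pE$ has a basis $[e]$, $e\in E$, with $[e][e']=[e+e']$ and $[0]=1$. Its augmentation ideal $J$ is spanned by the elements $[e]-1$; it is nilpotent and is the unique maximal ideal. A group acting on $E$ acts on $\mathbb F_pE$ by permuting the basis.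

\begin{theorem}\label{thm:A}
Let $p$ be a prime, $S$ a solvable group, $E\neq0$ an irreducible $\mathbb F_pS$-module, $J$ the augmentation ideal of $\mathbb F_pE$, and $I\neq\mathbb F_pE$ an $S$-invariant ideal. Put $B=\mathbb F_pE/I$, let $m$ be maximal with $J^mB\neq0$, and put $U=J^mB$. Then some $0\neq u\in U$ satisfies $|u^S|<|E|$.
\end{theorem}

Note that $E$, acting on $B$ by multiplication, fixes $U$ elementwise, because $JU=0$.

\begin{theorem}\label{thm:B}
Let $p$ be a prime, $S$ a solvable group, $V$ an irreducible $\mathbb F_pS$-module, and $T\neq0$ a quotient module of $\Lambda^2V$. Then some $0\neq t\in T$ satisfies $|t^S|<|V|$.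
\end{theorem}

Section~\ref{sec:layers} describes the modules $U$ and shows on small cases why Theorem~\ref{thm:A} is the right statement and how short orbits are found. Section~\ref{sec:reduction} derives Theorem~\ref{thm:strong}: Theorem~\ref{thm:B} puts $x$ into $F(G)$, and Theorem~\ref{thm:A} puts it into the center. To prove the two module theorems we write the irreducible module as $W^n$ with a primitive group acting on $W$. Section~\ref{sec:tools} shows that a subgroup of small index with a common eigenvector yields a short orbit on \emph{every} module, and Section~\ref{sec:primitive} shows that primitive solvable linear groups have such subgroups, apart from the semilinear groups in dimension one and sixteen small configurations. Sections~\ref{sec:proofA} and~\ref{sec:proofB} treat what remains, and Section~\ref{sec:nonsolv} proves Theorem~\ref{thm:nonsolv}.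

\medskip
\noindent\textbf{Conventions.} Groups act on the right, $a^g=g^{-1}ag$ and $[a,b]=a^{-1}b^{-1}ab$, so that $[ab,c]=[a,c]^b[b,c]$. We use Clifford's theorem in the following form: if $M\trianglelefteq S$ and $V$ is an irreducible $S$-module over any field, then $V|_M$ is completely reducible and $S$ permutes its homogeneous components transitively. Since a $p$-group fixes a nonzero vector in every nonzero module of characteristic $p$, a completely reducible subgroup $H$ of $GL(V)$ in characteristic $p$ has $O_p(H)=1$. \emph{Independence of characters} is used in vector form: if $\chi_1,\dots,\chi_r$ are distinct homomorphisms from a group to $K^*$, $K$ a field, and $z_1,\dots,z_r$ are vectors of a $K$-space with $\sum_i\chi_i(b)z_i=0$ for all $b$, then all $z_i$ vanish (apply Dedekind's lemma to each coordinate).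

\section{The layers of the group algebra, and three small cases}\label{sec:layers}

Let $E$ be an elementary abelian $p$-group. Put $\operatorname{gr}_m(E)=J^m/J^{m+1}$ and $\operatorname{gr}(E)=\bigoplus_m\operatorname{gr}_m(E)$, a graded algebra on which $GL(E)$ acts.

\begin{lemma}\label{lem:graded}
\begin{enumerate}
\item[(a)] $\operatorname{gr}(E)$ is isomorphic to the symmetric algebra $\operatorname{Sym}(E)$ modulo the ideal generated by the $p$-th powers of the elements of $E$, compatibly with the grading and with $GL(E)$. If $E=W_1\oplus\dots\oplus W_n$, then $\operatorname{gr}(E)=\operatorname{gr}(W_1)\otimes\dots\otimes\operatorname{gr}(W_n)$. If $p=2$, then $\operatorname{gr}_2(E)\cong\Lambda^2E$.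
\item[(b)] Let $S$ act on $E$. The modules $U$ that occur in Theorem~\ref{thm:A} are exactly the nonzero quotients of the $\mathbb F_pS$-modules $\operatorname{gr}_m(E)$, $m\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The identity $[e+e']-1=([e]-1)+([e']-1)+([e]-1)([e']-1)$ shows that $e\mapsto[e]-1+J^2$ is additive. It extends to a $GL(E)$-equivariant homomorphism $\operatorname{Sym}(E)\to\operatorname{gr}(E)$, which is onto and kills $e^p$ because $([e]-1)^p=[pe]-1=0$. If $e_1,\dots,e_d$ is a basis of $E$, the $p$-th powers generate the same ideal as $e_1^p,\dots,e_d^p$, since raising to the $p$-th power is additive. The quotient has the monomials with exponents below $p$ as a basis, so its dimension is $p^d=\dim\operatorname{gr}(E)$, and the map is an isomorphism. The tensor decomposition is visible on monomials, and for $p=2$ the degree-two part is $\operatorname{Sym}^2(E)$ modulo squares, which is $\Lambda^2E$.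

(b) Given $I$, $B$, $m$, the map $a\mapsto a\cdot1_B$ sends $J^m$ onto $U$ and kills $J^{m+1}$. Conversely, let $\varphi\colon J^m/J^{m+1}\to U$ be onto with $U\neq0$, and let $I$ be the preimage of $\ker\varphi$ in $J^m$. Then $JI\subseteq J^{m+1}\subseteq I$, so $I$ is an $S$-invariant ideal, and $B=\mathbb F_pE/I$ has $J^mB\cong U$ and $J^{m+1}B=0$.
\end{proof}

So Theorem~\ref{thm:A} is a statement about quotients of truncated symmetric powers, and for $p=2$ Theorem~\ref{thm:B} is its case $m=2$.

\medskip
\noindent\textbf{The model group.} Let $E,S,I,B,U$ be as in Theorem~\ref{thm:A} with $I\neq J$. The affine group $E\rtimes S$ acts on $B$, with $E$ acting by multiplication; let $G=B\rtimes(E\rtimes S)$ and $x=1_B$. The elements $e$ with $[e]1_B=1_B$ form an $S$-invariant subgroup of $E$, and it is not $E$ because $J\not\subseteq I$; so it is $0$, and $x$ has $|E|$ conjugates. The normal $p$-subgroup $BE$ moves $x$, so $x\notin Z(F(G))$, and Theorem~\ref{thm:strong}(b) asks for an element with fewer than $|E|$ conjugates. An element $u\in U$ is centralized by $BE$ and has class $u^S$. Theorem~\ref{thm:A}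 says that the last layer $U$ contains the required element.

\begin{example}\label{ex:54}
Let $E=\langle e\rangle$ have order $3$, let $S$ of order $2$ invert $E$, and let $I=J^2$. With $t=[e]-1$ we have $B=\mathbb F_3\oplus\mathbb F_3t$, $t^2=0$, $[e]=1+t$, $[-e]=1-t$, and $S$ sends $t$ to $-t$. The group $G$ has order $54$. Its center is trivial, since $E\rtimes S$ acts faithfully on $B$, the $E$-fixed elements are the multiples of $t$, and $S$ negates $t$. The element $x=1_B$ has the three conjugates $1,1+t,1-t$, and $u=t$ has the two conjugates $\pm t$.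
\end{example}

In this example $|U|\le|E|$, so every orbit on $U\setminus0$ is short for a trivial reason. In general $\operatorname{gr}_m(E)$ is much larger than $E$, most orbits are long, and a short one has to be found in every quotient. The next two examples show the two methods that we use.

\begin{example}[a common eigenvector]\label{ex:borel}
Let $E=\mathbb F_3^2$ and $S=GL_2(3)$. The upper triangular group $\mathsf B$ has order $12$ and index $4$; it has a normal subgroup $\mathsf U$ of order $3$ with $\mathsf B/\mathsf U\cong C_2\times C_2$. Let $U\neq0$ be \emph{any} $\mathbb F_3S$-module. The $3$-group $\mathsf U$ has nonzero fixed points in $U$, and on them $\mathsf B/\mathsf U$ acts by commuting involutions, which have a common eigenvector $u$. Then $\mathsf B$ acts on $u$ by $\pm1$, and $|u^S|\le2\cdot4=8<9$. Nothing about $U$ was used.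
\end{example}

\begin{example}[an invariant spanning set]\label{ex:16}
Let $E=\mathbb F_{16}$, viewed over $\mathbb F_2$, let $S=\Gamma L_1(16)$ be the group of maps $v\mapsto\alpha v^{2^i}$, and take $m=2$, so $\operatorname{gr}_2(E)=\Lambda^2E$ has $63$ nonzero vectors. The maps $(v,w)\mapsto vw^2+v^2w\in\mathbb F_{16}$ and $(v,w)\mapsto vw^4+v^4w\in\mathbb F_4$ are alternating, nonzero, and commute with the Frobenius map; multiplying $v$ and $w$ by $\alpha$ multiplies them by $\alpha^3$ and $\alpha^5$. Since the elements of order $5$ generate $\mathbb F_{16}$ and those of order $3$ generate $\mathbb F_4$, the targets are irreducible $S$-modules, of dimensions $4$ and $2$. Hence $\Lambda^2E\cong\mathbb F_{16}\oplus\mathbb F_4$, and every nonzero quotient contains a submodule with at most $15<16$ nonzero vectors. For the nonsolvable group $GL_4(2)$ acting on the same space, the orbits on $\Lambda^2E\setminus0$ have sizes $35$ and $28$ (Section~\ref{sec:nonsolv}), and Theorems~\ref{thm:A} and~\ref{thm:B} both fail.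
\end{example}

\section{Reduction to the module theorems}\label{sec:reduction}

In this section we assume Theorems~\ref{thm:A} and~\ref{thm:B} and prove Theorem~\ref{thm:strong}. Let $x$ be as in part (a) and put $C=C_G(x)$. Every conjugate of $x$ satisfies the same hypothesis. Class sizes in $G$ are hard to compare directly; the first lemma moves the comparison into a subgroup $NC$, where only $C$ and one normal subgroup act.

\begin{lemma}\label{lem:compare}
If $N\trianglelefteq G$ and $1\neq b\in F(G)$, then $|b^{NC}|\ge|N:C_N(x)|$.
\end{lemma}

\begin{proof}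
We have $|x^G|=|G:NC|\,|NC:C|=|G:NC|\,|N:C_N(x)|$ and $|x^G|\le|b^G|\le|G:NC|\,|b^{NC}|$.
\end{proof}

Each step below produces an element $b$ that violates this inequality. The simplest case is the one seen in the affine group of $\mathbb F_q$.

\begin{lemma}\label{lem:central}
If $N\trianglelefteq G$ and $[n,x]\in Z(N)$ for all $n\in N$, then $[N,x]=1$. In particular $L=\langle x^G\rangle$ centralizes every abelian normal subgroup of $G$.
\end{lemma}

\begin{proof}
Since $[nn',x]=[n,x]^{n'}[n',x]=[n,x][n',x]$, the map $n\mapsto[n,x]$ is a homomorphism $N\to Z(N)$ with kernel $C_N(x)$. Its image $\Delta$ has order $|N:C_N(x)|$, is centralized by $N$, and is normalized by $C$ because $[n,x]^c=[n^c,x]$. If $1\neq b\in\Delta$, then $b\in Z(N)\le F(G)$ and $|b^{NC}|=|b^C|\le|\Delta|-1$, contradicting Lemma~\ref{lem:compare}. For abelian $N$ the hypothesis holds for all conjugates of $x$.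
\end{proof}

If $N$ is nonabelian, $[n,x]$ need not be central. When $N$ has class two, one more commutator $[[n,x],n']$ is central, and it depends biadditively on $n$ and $n'$. This is how an exterior square enters.

\begin{proposition}\label{prop:stepA}
$x\in F(G)$.
\end{proposition}

\begin{proof}
Let $L=\langle x^G\rangle$ and $D=F(L)$. Suppose $D$ has nilpotency class $c\ge3$. Then $\gamma_{c-1}(D)'\le\gamma_{2c-2}(D)=1$ as $2c-2\ge c+1$, so $\gamma_{c-1}(D)$ is an abelian normal subgroup of $G$. By Lemma~\ref{lem:central} it is centralized by $L\ge D$, which contradicts $\gamma_c(D)\neq1$. So $D$ has class at most $2$.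

Suppose $x\notin F(G)$. Then $x\notin D$, and $C_L(D)\le D$ because $L$ is solvable; so $[N,x]\neq1$ for $N=O_p(D)$ and some prime $p$. Put $Z=Z(N)$ and $\bar N=N/Z$, both abelian and written additively. The commutator induces an alternating biadditive map $\beta\colon\bar N\times\bar N\to Z$ with trivial radical. By Lemma~\ref{lem:central}, $x$ centralizes $Z$, so the automorphism $\xi$ of $\bar N$ induced by $x$ preserves $\beta$; and $\xi\neq1$, for otherwise $[n,x]\in Z$ for all $n$ and Lemma~\ref{lem:central} gives $[N,x]=1$. Put
\[
\gamma(u,v)=\beta(u^\xi-u,v)=\beta(u,v^{\xi^{-1}}-v).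
\]
The first expression shows that the left radical of $\gamma$ is $C_{\bar N}(x)$, and the second shows the same for the right radical. So $\gamma$ induces a form with trivial radicals on $V=\bar N/C_{\bar N}(x)\neq0$, and $\gamma(u^c,v^c)=\gamma(u,v)^c$ for $c\in C$ because $c$ commutes with $x$. The preimage of $C_{\bar N}(x)$ in $N$ contains $C_N(x)$, so $|V|\le|N:C_N(x)|$. Since $N$ centralizes $Z$, Lemma~\ref{lem:compare} gives
\begin{equation}\label{eq:longorbits}
|b^C|\ge|V|\qquad\text{for all }0\neq b\in Z.
\end{equation}

If $\gamma(u,u)\neq0$ for some $u$, its $C$-orbit lies in $\{\gamma(w,w):0\neq w\in V\}$ and has at most $|V|-1$ elements, contradicting \eqref{eq:longorbits}. So $\gamma$ is alternating. Let $V_1$ be a minimal nonzero $C$-invariant subgroup of $V$; it is an irreducible $\mathbb F_pC$-module.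

Suppose $\gamma(V_1,V_1)=0$, and put $V_2=\{v:\gamma(V_1,v)=0\}$. This is a $C$-invariant subgroup with $V_1\le V_2\neq V$. A nonzero value $\gamma(v_1,v)$ with $v_1\in V_1$ depends only on $v_1\neq0$ and on the coset $v+V_2\neq V_2$, and its $C$-conjugates have the same form. So its orbit has at most $(|V_1|-1)(|V/V_2|-1)<|V_2|\,|V/V_2|=|V|$ elements, contradicting \eqref{eq:longorbits}.

Hence $T=\langle\gamma(V_1,V_1)\rangle\neq0$. The values of $\gamma$ on $V_1$ are killed by $p$, so $T$ is an $\mathbb F_pC$-module and a quotient of $\Lambda^2V_1$. As $C$ is solvable, Theorem~\ref{thm:B} gives $0\neq t\in T$ with $|t^C|<|V_1|\le|V|$, again contradicting \eqref{eq:longorbits}.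
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a)]
Let $1\neq y\in\langle x\rangle$. Then $C_G(x)\le C_G(y)$, and $|y^G|\ge|x^G|$ since $y\in F(G)$ by Proposition~\ref{prop:stepA}. So $C_G(y)=C_G(x)$, and $y$ satisfies the hypothesis of (a). Moreover $C_G(\langle y^G\rangle)$ is the intersection of the conjugates of $C_G(y)$, so it equals $C_G(\langle x^G\rangle)$. Let $p$ divide the order of $x$ and take $y$ of order $p$; then $y\in O_p(G)$. It suffices to prove $O_p(G/C_G(\langle y^G\rangle))=1$: this is the last assertion of (a), and it implies that $O_p(G)$ centralizes $y$; the Sylow subgroups of $F(G)$ for the other primes centralize $O_p(G)$, so $F(G)\le C_G(y)=C_G(x)$. We may therefore assume that $x$ has order $p$. Put $R=O_p(G)$ and $L=\langle x^G\rangle\le R$.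

\emph{$L$ is abelian.} Otherwise $L\not\le K:=C_R(L)$, and the nontrivial normal subgroup $KL/K$ of the $p$-group $R/K$ meets its center: $N/K:=(KL/K)\cap Z(R/K)\neq1$. Then $N\trianglelefteq G$ and $[N,L]\le K\cap L=Z(L)$. Both $K$ and $L$ centralize $Z(L)$, so $N\le KL$ does. As $[N,L]\le K\le N$, we get $[N,L]\le Z(N)$. Lemma~\ref{lem:central}, applied to all conjugates of $x$, gives $[N,L]=1$, so $N\le K$, a contradiction.

\emph{$O_p(G/K)=1$ for $K=C_G(L)$.} Now $L$ is elementary abelian, and we view it as an $\mathbb F_pG$-module. Suppose $O_p(G/K)\neq1$ and let $N/K$ be a minimal normal subgroup of $G/K$ inside it, an elementary abelian $p$-group. We show that the submodule generated by $x$ looks like the algebra $B$ of the model group. The subgroup $N_x=C_N(x)$ contains $K$, so it is normal in $N$; and $N_x\neq N$, since otherwise the normal subgroup $N$ would centralize all conjugates of $x$. Let $E=N/N_x$, on which $C$ acts, and let $L_0\le L$ be generated by $x^N$. For $n\in N$ and $n'\in N_x$ we have $nn'\in n'nK$, so $x^{nn'}=x^n$. Thus $N$ acts on $L_0$ through $E$, and $[e]\mapsto x^e$ defines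 a surjection of $\mathbb F_pE$-modules $\mathbb F_pE\to L_0$. It is $C$-equivariant because $(x^n)^c=x^{n^c}$ for $c\in C$.

The module $E$ need not be irreducible, so let $E_1\le E$ be a minimal nonzero $C$-invariant subgroup. The image $B_1$ of $\mathbb F_pE_1$ in $L_0$ is $\mathbb F_pE_1/I_1$ for a $C$-invariant ideal $I_1$, proper since $x\neq1$. By Theorem~\ref{thm:A} there is a nonzero $u\in B_1\le F(G)$ such that $|u^C|<|E_1|$ and all elements of $u^C$ are fixed by $E_1$. Every element of $NC$ has the form $cn$, and $(u^c)^n$ depends only on $u^c$ and on the image of $n$ in $E/E_1$. Hence $|u^{NC}|\le|u^C|\,|E:E_1|<|E|=|N:C_N(x)|$, contradicting Lemma~\ref{lem:compare}.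
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
Let $b_0$ have minimal class size among the elements of $F(G)\setminus1$. By (a), $b_0\in Z(F(G))$. If $x\notin Z(F(G))$, then $x$ fails the hypothesis of (a), so $|x^G|>|b^G|\ge|b_0^G|$ for some $1\neq b\in F(G)$.
\end{proof}

\section{Short orbits from large subgroups}\label{sec:tools}

\subsection{Order bounds}
Put $\lambda=24^{1/3}$; then $2.884<\lambda<2.885$, $1/\lambda>0.3466$ and $\lambda^4=24\lambda<69.3$. We use two results from the literature.
\begin{enumerate}
\item[(D)] \cite{Dixon} A solvable subgroup of $S_n$ has order at most $24^{(n-1)/3}=\lambda^{n-1}$.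
\item[(W)] \cite{Palfy,Wolf}, \cite[Theorem 3.5]{ManzWolf} A solvable completely reducible subgroup of $GL(V)$, where $V\neq0$ is a finite vector space, has order at most $|V|^\alpha/\lambda$, where $\alpha=\frac{3\log48+\log24}{3\log9}<\frac94$.
\end{enumerate}
A primitive solvable permutation group of degree $m$ has the form $V\rtimes H$, where $V$ is elementary abelian of order $m$ and $H\le GL(V)$ is irreducible. So $m$ is a prime power, the order is at most $m^{13/4}/\lambda$ by (W), and it is at most $m(m-1)$ if $m$ is prime.

If $P\le S_n$ is transitive and $n\ge2$, choose a block of imprimitivity of minimal size $m\ge2$ (possibly $m=n$). The group $P_1$ induced on it by its stabilizer is primitive, and $P\le P_1\wr P^*$, where $P^*$ is the transitive group induced on the $n^*=n/m$ translates of the block. We call this a \emph{minimal block decomposition}; $P_1$ and $P^*$ are solvable if $P$ is.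

\begin{lemma}\label{lem:primperm}
If $P_1$ is a primitive solvable permutation group of degree $m\ge5$, then $\lambda|P_1|\le(81/32)^m$.
\end{lemma}

\begin{proof}
For $m=5$ we have $\lambda|P_1|\le20\lambda<58<103<(81/32)^5$. The degree $6$ does not occur. For $m\ge7$ we have $\lambda|P_1|\le m^{13/4}$; now $7^{13/4}<558<665<(81/32)^7$, and $m\log(81/32)-\frac{13}4\log m$ increases for $m\ge4$ because $\log(81/32)>0.92>\frac{13}{16}$.
\end{proof}

\subsection{The coprime case}

\begin{lemma}\label{lem:coprime}
The conclusion of Theorem~\ref{thm:A} holds if $S$ acts on $E$ as a $p'$-group.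
\end{lemma}

\begin{proof}
By Maschke's theorem there is an $S$-equivariant linear projection $\pi\colon B\to U$. Put $f(e)=\pi([e]1_B)$. These vectors span $U\neq0$, and $f(e)^h=f(e^h)$ for $h\in S$. If $f(e)\neq0$ for some $e\neq0$, its orbit has at most $|E|-1$ elements. Otherwise $f(0)\neq0$ is fixed by $S$.
\end{proof}

\subsection{Common eigenvectors}
We now turn Example~\ref{ex:borel} into a tool. Let $k=\overline{\mathbb F}_p$ and let $\mu_s\le k^*$ be the group of $s$-th roots of unity. In the example the $p'$-quotient $\mathsf B/\mathsf U$ was abelian. In two places we need a larger, nonabelian quotient, and then a common eigenvector exists only for a subgroup; the following definition measures the loss.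

\begin{definition}
A $p'$-group $R$ is \emph{$(b,s)$-monomial} if every irreducible $kR$-module is induced from a linear character, with values in $\mu_s$, of a subgroup of index at most $b$. A subgroup $L$ of a group $\Gamma$ is an \emph{$(N,s)$-subgroup} if it has a normal $p$-subgroup $Y$ such that $L/Y$ is a $(b,s)$-monomial $p'$-group with $b\,|\Gamma:L|\le N$.
\end{definition}

An abelian $p'$-group of exponent dividing $s$ is $(1,s)$-monomial. The irreducible $k$-modules of a direct product are the outer tensor products, so a direct product of $n$ groups that are $(b,s)$-monomial is $(b^n,s)$-monomial. For $p'$-groups the representation theory over $k$ is that over $\mathbb C$, and we use the language of characters.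

\begin{lemma}\label{lem:eigen}
Let $R$ be a $p'$-group, $R_1\le R$, and $U\neq0$ a $kR_1$-module. Let $Z\trianglelefteq R$ with $Z\le R_1$ act on $U$ by an $R$-invariant linear character $\zeta$. Suppose that every irreducible $kR$-module on which $Z$ acts by $\zeta$ is induced from a linear character, with values in $\mu_s$, of a subgroup of index at most $b$. Then some subgroup of $R_1$ of index at most $b$ acts on some $0\neq v\in U$ by scalars in $\mu_s$. In particular (take $Z=1$) this holds if $R$ is $(b,s)$-monomial.
\end{lemma}

\begin{proof}
We may assume that $U$ is irreducible. Let $M$ be an irreducible quotient of $\operatorname{Ind}_{R_1}^RU$. By Frobenius reciprocity $U$ embeds in $M|_{R_1}$; by Clifford's theorem and the invariance of $\zeta$, $Z$ acts on $M$ by $\zeta$; and by semisimplicity there is an $R_1$-surjection $\pi\colon M\to U$. By hypothesis $M$ is a direct sum of at most $b$ lines $kv_i$ that are permuted by $R$, and the stabilizer of $kv_i$ acts on it by scalars in $\mu_s$. Choose $i$ with $v=\pi(v_i)\neq0$ and take the stabilizer of $kv_i$ in $R_1$.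
\end{proof}

An eigenvector over $k$ is converted into a short orbit over $\mathbb F_p$ as follows. Let $U$ be an $\mathbb F_pS$-module and let $H\le S$ act on $0\neq v\in U\otimes k$ by a character $\chi$ with values in $\mu_s$. Fixed spaces are solution spaces of linear systems over $\mathbb F_p$, so $U^{\ker\chi}\otimes k=(U\otimes k)^{\ker\chi}\neq0$. Therefore
\begin{equation}\label{eq:descend}
\text{some }0\neq u\in U\text{ has }|u^S|\le|S:\ker\chi|\le s\,|S:H|.
\end{equation}

\begin{lemma}\label{lem:orbit}
Let $\Gamma$ have an $(N,s)$-subgroup, let $P\le S_n$ and $S\le\Gamma\wr P$. Then every nonzero $\mathbb F_pS$-module $U$ contains $u\neq0$ with $|u^S|\le s|P|N^n$. If $P$ is solvable and $q$ is a positive integer, then $|u^S|<q^n$ in each of the following cases: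
\begin{enumerate}
\item[(i)] $sN<q$ and $\lambda N\le q$;
\item[(ii)] $\lambda N<q$, $n\ge n_0$ and $\frac s\lambda(\lambda N/q)^{n_0}<1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $L,Y,b$ be as in the definition. The subgroup $L_0=S\cap L^n$ has index at most $|P|\,|\Gamma:L|^n$ in $S$, and $Y_0=L_0\cap Y^n$ is a normal $p$-subgroup of $L_0$, so $(U\otimes k)^{Y_0}$ is a nonzero module for $L_0/Y_0\le(L/Y)^n$. By Lemma~\ref{lem:eigen}, a subgroup $H$ of index at most $b^n$ in $L_0$ acts on a nonzero vector by scalars in $\mu_s$. Then $|S:H|\le|P|N^n$, and \eqref{eq:descend} applies. By (D), $s|P|N^n\le(sN)(\lambda N)^{n-1}=\frac s\lambda(\lambda N)^n$, which gives (i) and (ii).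
\end{proof}

The condition $\lambda N\le q$ is the price of the permutation group: each further coordinate multiplies $|E|=q^n$ by $q$ and the bound by $\lambda N$.

\section{Primitive solvable linear groups}\label{sec:primitive}

Let $S\le GL(E)$ be solvable and irreducible. Among the decompositions $E=W_1\oplus\dots\oplus W_n$ whose summands are permuted by $S$, choose one with $n$ maximal. The group $P\le S_n$ induced on the summands is solvable, and transitive by irreducibility. Let $W=W_1$, $q=|W|$, and let $S_1$ be the image of $N_S(W)$ in $GL(W)$. Choosing elements of $S$ that map $W$ to $W_i$, we identify $E$ with $W^n$ and obtain $S\le S_1\wr P$ and $|E|=q^n$. The group $S_1$ is irreducible, since the translates of an invariant subspace of $W$ span an $S$-submodule of $E$. It is \emph{primitive}, that is, it permutes the summands of no decomposition of $W$ with at least two summands, since the translates of such a decomposition would refine that of $E$. By Clifford's theorem $W|_M$ is homogeneous for every $M\trianglelefteq S_1$.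

In view of Lemma~\ref{lem:orbit} we look for an $(N,s)$-subgroup of $S_1$, or of a group containing $S_1$, with $sN<q$ and $\lambda N\le q$. A large abelian $p'$-subgroup will usually do. To find it, it is convenient to adjoin scalars.

Let $A_0$ be maximal among the abelian normal subgroups of $S_1$, and let $k_0$ be the subalgebra of $\operatorname{End}(W)$ spanned by $A_0$. By homogeneity, the commutative algebra $k_0$ has a faithful simple module, so it is a field; let $\kappa=p^f$ be its order. The group $S_1$ normalizes $k_0$. Put
\[
A=k_0^*,\qquad\widehat S=S_1A,\qquad C=C_{\widehat S}(A).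
\]
Then $\widehat S$ is solvable, $C$ consists of its $k_0$-linear elements, and $\widehat S/C$ embeds in $\operatorname{Gal}(k_0/\mathbb F_p)$, so $|\widehat S:C|\le f$.

\begin{lemma}\label{lem:abnormal}
Every abelian normal subgroup $X$ of $\widehat S$ with $X\le C$ lies in $A$.
\end{lemma}

\begin{proof}
$XA$ is abelian and normal in $\widehat S$. So $XA\cap S_1$ is abelian, normal in $S_1$, and contains $A_0$; hence it equals $A_0$. By Dedekind's law $XA=A(XA\cap S_1)=A$.
\end{proof}

\begin{proposition}[semilinear case]\label{prop:semilinear}
If $C=A$, then $\dim_{k_0}W=1$; thus $q=\kappa$ and $\widehat S\le\Gamma L_1(q)$, the group of maps $w\mapsto\alpha w^{p^i}$ of $\mathbb F_q$.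
\end{proposition}

\begin{proof}
$\widehat S/A$ is cyclic, of order $h$ say, and acts faithfully on $k_0$. Let $gA$ be a generator, $\sigma$ the automorphism of $k_0$ that it induces, and $k_1$ the fixed field of $\sigma$. Write the action as $w\mapsto g(w)$, so that $g(cw)=\sigma(c)g(w)$. The scalar $g^h\in A$ commutes with $g$ and so lies in $k_1$. For $c\in A$ we have $(cg)^h=N_{k_0/k_1}(c)\,g^h$, and norms of finite fields are onto; so we may assume $g^h=1$. Fix $w\neq0$. By independence of characters, $w'=\sum_{i<h}g^i(cw)=\sum_{i<h}\sigma^i(c)g^i(w)\neq0$ for some $c\in A$. Then $g$ fixes $w'$, the line $k_0w'$ is $\widehat S$-invariant, and so $W=k_0w'$.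
\end{proof}

Now let $C\neq A$. Let $D/A$ be the product of all minimal normal subgroups of $\widehat S/A$ contained in $C/A$. By solvability $D/A\neq1$ is abelian with elementary abelian Sylow subgroups $D_r/A$, and each $D_r/A$ is a completely reducible $\mathbb F_r\widehat S$-module. Put $\overline C=C/D$.

\begin{proposition}[symplectic case]\label{prop:symplectic}
Let $C\neq A$.
\begin{enumerate}
\item[(a)] $Z(D)=A$, and the commutator defines a nondegenerate alternating form $D/A\times D/A\to A$. We have $|D/A|=\varepsilon^2$ with $\varepsilon>1$, and every prime divisor of $\varepsilon$ divides $\kappa-1$. In particular $p\nmid\varepsilon$ and $\kappa\ge3$.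
\item[(b)] $C_C(D/A)=D$. The group $\overline C$ embeds in $\prod_rSp(D_r/A)$, its image $\overline C_r$ in $Sp(D_r/A)$ is completely reducible and has $O_r(\overline C_r)=1$, and $|\overline C|\le\varepsilon^{9/2}/\lambda$.
\item[(c)] The $k_0$-span of $D$ in $\operatorname{End}(W)$ is isomorphic to $M_\varepsilon(k_0)$, and $q=\kappa^{\varepsilon t}$ for an integer $t\ge1$.
\item[(d)] Let $X/A$ be a maximal isotropic subgroup of $D/A$. Then $X$ is an abelian $p'$-group, $|\widehat S:X|\le f\varepsilon|\overline C|$, and the exponent of $X$ divides $c(\kappa-1)$, where $c=2$ if $\varepsilon$ is even and $\kappa\equiv3\pmod4$, and $c=1$ otherwise.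
\end{enumerate}
\end{proposition}

\begin{proof}
(a) $A$ is central in $D$, and $Z(D)\le A$ by Lemma~\ref{lem:abnormal}. So the commutator form is biadditive, alternating and nondegenerate. Different $D_r/A$ are orthogonal, so the form is nondegenerate on each $D_r/A$, and there its values are killed by $r$. As $A$ is cyclic of order $\kappa-1$, we get $r\mid\kappa-1$, and $D_r/A$ is a symplectic space over $\mathbb F_r$, of even dimension.

(b) First, $C_C(D)=A$: otherwise $C_C(D)/A$ contains a minimal normal subgroup of $\widehat S/A$, which lies in $D/A$, whereas $C_C(D)\cap D=Z(D)=A$. Each $g\in C_C(D/A)$ gives a homomorphism $dA\mapsto[d,g]$ from $D/A$ to $A$, and this defines a homomorphism $C_C(D/A)\to\operatorname{Hom}(D/A,A)$ with kernel $C_C(D)=A$. Since $A$ is cyclic and its order is divisible by the exponent of $D/A$, the target has order $|D/A|$. So $|C_C(D/A):A|\le|D/A|$, and $C_C(D/A)=D$. As $C$ centralizes $A$, it preserves the form. Since $C\trianglelefteq\widehat S$, Clifford's theorem shows that $D_r/A$ is a completely reducible $C$-module. By (W), $|\overline C_r|\le|D_r/A|^{9/4}/\lambda$;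 multiply over the primes $r\mid\varepsilon$, of which there is at least one.

(c) The span of $D$ is a quotient of the twisted group algebra $\mathcal A=\bigoplus_{dA}k_0u_{dA}$ of $D/A$, of dimension $\varepsilon^2$. Conjugation by $D$ multiplies $u_{dA}$ by the values of the character $[d,\cdot\,]$, and these characters are distinct by (a). So the center of $\mathcal A$ is $k_0$, and every nonzero two-sided ideal, being invariant under conjugation, contains some $u_{dA}$, which is a unit. Thus $\mathcal A$ is central simple, and $\mathcal A\cong M_\varepsilon(k_0)$ because finite division rings are fields. Every $\mathcal A$-module, in particular $W$, has $k_0$-dimension divisible by $\varepsilon$.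

(d) $X$ is abelian, $|X/A|=\varepsilon$, and $|\widehat S:X|=|\widehat S:C|\,|C:D|\,|D:X|$. As $X$ is abelian and generated by the subgroups $X\cap D_r$, it suffices to bound the order of $x\in D_r$. If $r=2$ and $\kappa\equiv3\pmod4$, then $x^2\in A$ gives $x^{2(\kappa-1)}=1$. Now let $r$ be odd, or $r=2$ and $\kappa\equiv1\pmod4$. In $D_r$ we have $(xy)^r=x^ry^r[y,x]^{r(r-1)/2}$; the last factor is $1$ for odd $r$, and is $\pm1\in A^2$ for $r=2$. So $x\mapsto x^rA^r$ is a homomorphism from $D_r$ to the group $A/A^r$ of order $r$. Its kernel contains $A$ and is $\widehat S$-invariant because $A^r$ is. If the map were nontrivial, the kernel would give an $\widehat S$-invariant hyperplane of $D_r/A$, with an invariant complement $D_1/A$ of order $r$; then $D_1$ would be abelian and normal in $\widehat S$, contradicting Lemma~\ref{lem:abnormal}. So $x^r=a^r$ with $a\in A$, and $x^{\kappa-1}=(xa^{-1})^{\kappa-1}=1$ as $r\mid\kappa-1$.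
\end{proof}

By (d), $X$ is an $(N,s)$-subgroup of $\widehat S$ with $N=f\varepsilon|\overline C|$ and $s=c(\kappa-1)$. Suppose that
\begin{equation}\label{eq:generic}
cf\varepsilon|\overline C|\le\kappa^{\varepsilon t-1}.
\end{equation}
Then $sN\le(\kappa-1)\kappa^{\varepsilon t-1}<q$, and $\lambda N\le\lambda\kappa^{\varepsilon t-1}\le q$ because $\kappa\ge3>\lambda$. So case (i) of Lemma~\ref{lem:orbit} applies. The left side of \eqref{eq:generic} is polynomial in $\varepsilon$ and the right side exponential, so there are few exceptions. For $\varepsilon=4$ we need a sharper bound than (W).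

\begin{lemma}\label{lem:Sp42}
A solvable completely reducible subgroup $H$ of $Sp_4(2)\cong S_6$ has order at most $36$ or order $72$.
\end{lemma}

\begin{proof}
Since $O_2(H)=1$, $F(H)$ is nilpotent of order dividing $45$. As $S_6$ has no element of order $15$, the order is $1,3,5$ or $9$. So $F(H)$ is abelian and self-centralizing, and $|H|\le|F(H)|\,|\operatorname{Aut}F(H)|$ gives $|H|\le1,6,20$ in the first three cases. In the last case $H$ normalizes a Sylow $3$-subgroup of $S_6$, whose normalizer $S_3\wr C_2$ has order $72$.
\end{proof}

\begin{lemma}\label{lem:exceptions}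
Inequality \eqref{eq:generic} holds unless $t=1$ and $(\varepsilon;\kappa)$ is one of
\[
\begin{array}{l}
(2;3),(2;5),(2;7),(2;9),(2;11),(2;19),(2;23),(2;27),\\
(3;4),(3;7),(3;16),\quad(4;3),(4;5),(4;7),\quad(8;3),\quad(9;4).
\end{array}
\]
\end{lemma}

\begin{proof}
We use $f\le\kappa/2$, hence $cf\le\kappa$, and Proposition~\ref{prop:symplectic}(a).

\emph{$\varepsilon=2$.} Here $\kappa$ is odd and $|\overline C|\le|Sp_2(2)|=6$. For $t=1$ we need $12cf\le\kappa$. Let $\kappa\equiv1\pmod4$, so $c=1$. For $f=1$ only $\kappa=5$ fails. For $f\ge2$ and $p\ge5$ we have $12f\le5^f$, from $24\le25$ by induction. For $p=3$, $f$ is even; $f=2$ fails, and $12f\le3^f$ for $f\ge4$, from $48\le81$. Let $\kappa\equiv3\pmod4$, so $c=2$ and $f$ is odd. For $f=1$ the failures are $3,7,11,19,23$; for $f=3$ the condition $72\le\kappa$ fails only for $27$; and $24f\le3^f$ for $f\ge5$, from $120\le243$. For $t\ge2$ it suffices that $12cf\le\kappa^3$: this reads $24\le27$ for $\kappa=3$, and $12cf\le12\kappa\le\kappa^3$ for $\kappa\ge5$.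

\emph{$\varepsilon=3$.} Here $c=1$, $\kappa\equiv1\pmod3$ and $|\overline C|\le24$. For $t=1$ we need $72f\le\kappa^2$. The values $\kappa<36$ are $4,7,13,16,19,25,31$, and the inequality fails exactly for $4,7,16$; for $\kappa\ge36$, $72f\le36\kappa\le\kappa^2$. For $t\ge2$, $72f\le36\kappa\le\kappa^5$.

\emph{$\varepsilon=4$.} Here $\kappa$ is odd and $|\overline C|\le72$ by Lemma~\ref{lem:Sp42}. For $t=1$ we need $288cf\le\kappa^3$. For $\kappa=9,11,13$ the left side is at most $576<9^3$, and for $\kappa\ge17$ it is at most $288\kappa\le\kappa^3$. For $t\ge2$: $576\le3^7$, and $288\kappa\le\kappa^7$ for $\kappa\ge5$.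

\emph{$\varepsilon\ge5$.} By Proposition~\ref{prop:symplectic}(b) it suffices that $cf\varepsilon^{11/2}\le\lambda\kappa^{\varepsilon t-1}$. For $(8;3)$ and $(9;4)$ with $t\ge2$ this holds, since $2\cdot8^{11/2}<3^{15}$ and $2\cdot9^{11/2}<4^{17}$. In the other cases it is enough to treat $t=1$ and to verify
\[
\text{(I)}\quad cf\varepsilon^{11/2}\le2.88\,\kappa^{\varepsilon-1}\qquad\text{or}\qquad\text{(II)}\quad c\,\varepsilon^{11/2}\le5.76\,\kappa^{\varepsilon-2},
\]
where (II) implies (I) by $f\le\kappa/2$. For $\varepsilon=5,\dots,9$ we have $\varepsilon^{11/2}\le6988$, $19048$, $44468$, $92682$, $177147$, and the admissible $\kappa$ are handled as follows.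
\[
\begin{array}{c|c|c|c|l}
\varepsilon&\kappa&c,\,f&&\\\hline
5&\ge11&c=1&\text{(II)}&6988\le7666<5.76\cdot11^3\\
6&7&c=2,\ f=1&\text{(I)}&38096\le2.88\cdot7^5\\
6&\ge13&c\le2&\text{(II)}&38096\le5.76\cdot13^4\\
7&\ge8&c=1&\text{(II)}&44468\le5.76\cdot8^5\\
8&5&c=f=1&\text{(I)}&92682\le2.88\cdot5^7\\
8&\ge7&c\le2&\text{(II)}&185364\le5.76\cdot7^6\\
9&\ge7&c=1&\text{(II)}&177147\le5.76\cdot7^7
\end{array}
\]
Let $\varepsilon\ge10$. For $\kappa\ge5$, (II) follows from $\varepsilon^{11/2}\le2.88\cdot5^{\varepsilon-2}$, which holds at $\varepsilon=10$ ($316228\le1125000$) and then by induction since $1.1^{11/2}<5$. For $\kappa=3$, $\varepsilon$ is a power of $2$, so $\varepsilon\ge16$, $cf=2$; (I) holds at $16$ as $2^{23}<3^{15}$, and for all larger integers since $(17/16)^{11/2}<3$. For $\kappa=4$, $\varepsilon$ is a power of $3$, so $\varepsilon\ge27$, $cf=2$; (I) holds at $27$ as $2\cdot27^{11/2}<2\cdot10^8<4^{26}$, and for all larger integers since $(28/27)^{11/2}<4$.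
\end{proof}

In every exception $W=k_0^\varepsilon$, $q=\kappa^\varepsilon$, and $\varepsilon=r^a$ is a prime power, so $\overline C\le Sp_{2a}(r)$ and $O_r(\overline C)=1$. Always $|C|=(\kappa-1)\varepsilon^2|\overline C|$, and $\widehat S=C$ when $\kappa=p$.

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

The group $S$ acts on $\mathbb F_pE$ through its image in $GL(E)$, so we may assume $S\le GL(E)$. We use the notation of Section~\ref{sec:primitive}, so $S\le\widehat S\wr P$, and we must find $0\neq u\in U$ with $|u^S|<q^n$. By Lemma~\ref{lem:graded}, $U$ is a quotient of $\operatorname{gr}_M(E)$ for some $M$. If $C\neq A$ and \eqref{eq:generic} holds, Lemma~\ref{lem:orbit}(i) finishes the proof. There remain the semilinear case and the sixteen exceptions.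

\subsection{The semilinear case}\label{ss:semilinear}
Let $W=\mathbb F_q$, $q=p^a$, and $S\le\Gamma L_1(q)\wr S_n$. The subgroup $A$ is an $(a,q-1)$-subgroup of $\Gamma L_1(q)$, and $a(q-1)<q$ fails for $a\ge2$. So, as in Example~\ref{ex:16}, we use the structure of $U$: after extending scalars, $S$ permutes the lines spanned by monomials.

The map $w\otimes c\mapsto(w^{p^j}c)_{j\in\mathbb Z/a}$ is an $\mathbb F_q$-linear isomorphism $W\otimes\mathbb F_q\to\mathbb F_q^a$. Let $y_j$ correspond to the standard basis. Multiplication by $\alpha$ on $W$ sends $y_j$ to $\alpha^{p^j}y_j$; the map $w\mapsto w^p$ sends $y_j$ to $y_{j-1}$; and the Frobenius map $\sigma\colon w\otimes c\mapsto w\otimes c^p$ of the scalars is semilinear and sends $y_j$ to $y_{j+1}$. Let $y_{ij}$ be the copy of $y_j$ in $W_i\otimes\mathbb F_q$. Then $S$ permutes the lines $\mathbb F_qy_{ij}$, acting on the indices through $C_a\wr S_n$, where $C_a$ rotates $j$. For every $\mathbb F_pS$-module $U'$, $\sigma$ acts on $U'\otimes\mathbb F_q$, commutes with $S$, and has fixed set $U'$.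

By Lemma~\ref{lem:graded}, $\operatorname{gr}_M(E)\otimes\mathbb F_q$ is spanned by the monomials $y^\delta=\prod y_{ij}^{\delta_{ij}}$ of degree $M$, where $\delta=(\delta_1,\dots,\delta_n)$ and $\delta_i\in\{0,\dots,p-1\}^a$. Let $z_\delta$ be the image of $y^\delta$ in $U\otimes\mathbb F_q$. Then $\sigma z_\delta=z_{\sigma\delta}$, where $\sigma\delta$ is obtained by rotating all $\delta_i$ simultaneously by one step. Choose $\delta$ with $z_\delta\neq0$, and let $\Delta$ be its orbit under $C_a\wr S_n$. Let $g$ be the period of $\delta$ under $\sigma$, that is, the least common multiple of the rotation periods of the $\delta_i$. Then $g\mid a$, and all elements of $\Delta$ have period $g$. Put $K=\mathbb F_{p^g}$. Working over $K$ rather than $\mathbb F_q$ is what keeps the count below $q^n$.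

For $h\in S$ we have $z_\delta^h=cz_{\delta'}$ with $\delta'\in\Delta$, $c\in\mathbb F_q^*$ and $z_{\delta'}\neq0$. Both $z_\delta^h$ and $z_{\delta'}$ are fixed by $\sigma^g$, so $c\in K^*$. For $b\in K^*$ and $\delta'\in\Delta$ put
\[
u_{b,\delta'}=\sum_{i<g}\sigma^i(bz_{\delta'})=\sum_{i<g}b^{p^i}z_{\sigma^i\delta'}.
\]
This vector is fixed by $\sigma$, so it lies in $U$. The characters $b\mapsto b^{p^i}$ of $K^*$, $0\le i<g$, are distinct, so $u_{b,\delta}\neq0$ for some $b$. Since $u_{b,\delta}^h=u_{bc,\delta'}$, the orbit of $u_{b,\delta}$ lies in the set of all $u_{b',\delta'}$. Now $u_{b',\delta'}=u_{\sigma b',\sigma\delta'}$, and all orbits of $\sigma$ on the pairs $(b',\delta')$ have length $g$; so the set has at most $(p^g-1)|\Delta|/g$ elements. Finally, the multiset of rotation classes of the components is the same for all elements of $\Delta$. So the first $n-1$ components, for which there are at most $q^{n-1}$ choices, determine the rotation class of the last, which has at most $g$ elements. Thus $|\Delta|\le q^{n-1}g$, and the orbit has size at most $(p^g-1)q^{n-1}<q^n$.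

\subsection{Fourteen exceptions}\label{ss:fourteen}
We treat all exceptions other than $(4;3)$ and $(2;3)$ with Lemma~\ref{lem:orbit}, in one of two ways. If $p$ divides $|\widehat S|$, a subgroup with a nontrivial normal $p$-subgroup can be larger than $X$, and we verify (i). If $p\nmid|\widehat S|$ (the \emph{coprime cases}), then for $n<p$ the order of $S$ divides $|\widehat S|^n\,n!$ and is prime to $p$, so Lemma~\ref{lem:coprime} applies; for $n\ge p$ we verify (ii) with $n_0=p$. We use repeatedly that a group which is cyclic modulo a central subgroup is abelian. Unless $Y$ is named, $Y=1$; always $b=1$.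

\smallskip
\emph{$(2;p)$ with $p=7,11,19,23$.} $|\widehat S|=4(p-1)|\overline C|$ with $|\overline C|$ dividing $6$: a coprime case. Take $L=X$, $N=12$, $s=2(p-1)$; then $\lambda N<34.62$. For $p=7$, $\frac{12}\lambda(0.707)^7<4.17\cdot0.09<1$. For $p\ge11$, $\lambda N/q<0.29$ and $s/\lambda<16$, and $16\cdot0.29^{11}<1$.

\smallskip
\emph{$(2;5)$.} Again a coprime case, and $\overline C\in\{1,C_3,S_3\}$ since $O_2(\overline C)=1$. If $\overline C=S_3$, a Sylow $2$-subgroup of $C/A$ has order $8$ and is nonabelian, since $D/A$ is self-centralizing; so it contains an element of order $4$. The preimage $L$ of the group it generates is abelian of order $16$ and index $96/16=6$; take $s=16$. If $\overline C=C_3$, let $L$ be the preimage of a subgroup of order $3$ of $C/A$: abelian of order $12$ and index $4$, $s=12$. If $\overline C=1$, let $L=X$, of index $2$, $s=4$. So $N\le6$, $s\le16$, $\lambda N<25$, and $\frac{16}\lambda\bigl(\frac{6\lambda}{25}\bigr)^5=16\lambda^4(0.24)^5<16\cdot69.3\cdot0.0008<0.89$.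

\smallskip
\emph{$(2;9)$ and $(2;27)$.} Here $p=3$, $f=2$ or $3$, $q=81$ or $729$, and $\overline C\in\{1,C_3,S_3\}$. If $\overline C=1$, take $L=X$, $N=2f$, $s=c(\kappa-1)$, so $sN=32$ or $6\cdot52=312$. Now let $3$ divide $|\overline C|$. Then $|C/A|\in\{12,24\}$. A Sylow $3$-subgroup of $C/A$ is not normal, since it would then centralize $D/A$; so there are four of them. Let $L$ be the preimage in $C$ of the normalizer of one; then $|C:L|=4$ and $N=4f$. The preimage of the Sylow subgroup is $A\times Y$ with $|Y|=3$, and $Y$ is a normal Sylow $3$-subgroup of $L$. The fixed space $C_W(Y)$ is an $L$-invariant $k_0$-line. The action on $C_W(Y)$ and $W/C_W(Y)$ gives a homomorphism $L\to k_0^*\times k_0^*$ whose kernel is a $3$-group containing $Y$, hence is $Y$. So $L/Y$ is abelian of exponent dividing $s=\kappa-1$, and $sN=64$ or $26\cdot12=312$. In all cases $sN<q$, and $\lambda N\le12\lambda<q$.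

\smallskip
\emph{$(3;7)$.} $|\widehat S|=54|\overline C|$ with $|\overline C|$ dividing $24$: a coprime case, $q=343$. With $L=X$, $N=72$, $s=6$ we have $\lambda N/q<0.61$ and $\frac6\lambda(0.61)^7<2.1\cdot0.04<1$.

\smallskip
\emph{$(3;4)$.} Here $p=2$, $f=2$, $q=64$, $|A|=3$, $\overline C\le SL_2(3)$. We find an $(18,3)$-subgroup; this suffices since $54<64$ and $18\lambda<52$. If $|\overline C|$ is odd, then $|\overline C|\le3$ and $L=X$ works. Otherwise $\overline C$ contains the unique involution $-1$ of $SL_2(3)$. Its preimage in $C/A$ is a normal subgroup $(D/A)\langle\bar z\rangle$ of order $18$ with $\bar z$ an involution. By the Frattini argument, $L/A:=C_{C/A}(\bar z)$ satisfies $(D/A)(L/A)=C/A$, and $(D/A)\cap(L/A)=1$ because $-1$ fixes no nonzero vector. So $L/A\cong\overline C$ and $|\widehat S:L|\le2\cdot9$. The preimage in $L$ of $O_2(L/A)\neq1$ is $A\times Y$ with $1\neq Y\trianglelefteq L$ a $2$-group. As $SL_2(3)$ has a normal Sylow $2$-subgroup of index $3$, $L/Y$ has a central subgroup of order $3$ and index $1$ or $3$, so it is abelian of order $3$ or $9$. Suppose it is cyclic of order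 $9$. Then $L$ contains an element of order $9$, which has an eigenvalue of order $9$; this has degree $3$ over $\mathbb F_4$, as $4$ has order $3$ modulo $9$. So the element is irreducible on $W=\mathbb F_4^3$, although $C_W(Y)$ is a proper nonzero $L$-invariant subspace. Hence $L/Y$ has exponent $3$.

\smallskip
\emph{$(3;16)$ and $(9;4)$.} Here $p=2$; take $L=A\times Y$ with $Y$ a Sylow $2$-subgroup of $C$, so $s=\kappa-1$ and $|C:L|=\varepsilon^2|\overline C|_{2'}$, where the subscript denotes the odd part. For $(3;16)$: $N=4\cdot9\cdot3=108$, $sN=1620<4096$, $\lambda N<312$. For $(9;4)$: $|Sp_4(3)|=2^7\cdot405$, so $N=2\cdot81\cdot405=65610$, and $sN=196830$ and $\lambda N<189300$ are less than $4^9=262144$.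

\smallskip
\emph{$(4;5)$.} $q=625$, $c=1$; use Lemma~\ref{lem:Sp42}. If $|\overline C|\le36$, take $L=X$, $N=144$, $s=4$: $576<625$ and $\lambda N<416$. If $|\overline C|=72$, then $|\widehat S|=4\cdot16\cdot72$ and we have a coprime case. Let $L=A\times Y_3$ with $Y_3$ a Sylow $3$-subgroup of $C$, which is elementary abelian of order $9$ like those of $S_6$. Then $L$ is abelian of index $N=128$ and exponent $s=12$, $\lambda N<370$, and $12\lambda^4(128/625)^5<12\cdot69.3\cdot0.00037<0.31$.

\smallskip
\emph{$(4;7)$.} $|\widehat S|=96|\overline C|$ with $|\overline C|$ dividing $720$: a coprime case, $q=2401$. With $L=X$, $N=288$, $s=12$ we have $\lambda N/q<0.35$ and $\frac{12}\lambda(0.35)^7<1$.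

\smallskip
\emph{$(8;3)$.} $q=6561$, $A=\{\pm1\}$, and $\overline C\le Sp_6(2)$, a group of order $2^9\cdot3^4\cdot5\cdot7$. Put $F=F(\overline C)$, of odd order. Suppose $7$ divides $|F|$, so that $\overline C$ has a normal subgroup $\langle g\rangle$ of order $7$. The eigenvalues of $g$ are closed under inversion, and $x^3+x+1$, $x^3+x^2+1$ are reciprocal to each other; so $\mathbb F_2^6=V_1\oplus V_2$ with nonisomorphic irreducible summands, each totally isotropic and dual to the other. An element of $Sp_6(2)$ centralizing $g$ acts on $V_1$ as an element of $\mathbb F_8^*$ and is determined by this action. So $|\overline C|\le7\cdot6=42$. Suppose $5$ divides $|F|$, so that $\overline C$ has a normal subgroup $\langle g\rangle$ of order $5$. Then $\mathbb F_2^6$ is the orthogonal sum of a $4$-dimensional space moved by $g$ and the $2$-dimensional fixed space, so the centralizer of $g$ is $C_{Sp_4(2)}(g)\times Sp_2(2)$, of order $5\cdot6$, and $|\overline C|\le30\cdot4=120$. In both cases $L=X$ has $N\le960$, $s=4$, and $3840<6561$, $\lambda N<2770$.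

Otherwise $F$ is a $3$-group. A Hall $3'$-subgroup $H$ of $\overline C$ acts faithfully on $F$, since $C_{\overline C}(F)\le F$, and hence on the Frattini quotient $F/\Phi(F)$, since the orders are coprime. A Sylow $3$-subgroup of $Sp_6(2)$ is the nonabelian group $C_3\wr C_3\le Sp_2(2)\wr S_3$ of order $81$, so $F/\Phi(F)$ has rank at most $3$. Thus $|H|$ divides both $|GL_3(3)|=2^5\cdot3^3\cdot13$ and $2^9\cdot5\cdot7$, and $|H|\le32$. Take $L=A\times Y$ with $Y$ a Sylow $3$-subgroup of $\widehat S$: $N=64\cdot32=2048$, $s=2$, and $4096<6561$, $\lambda N<5909$.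

\subsection{The case $(4;3)$}\label{ss:43}
Here $p=3$, $q=81$, $\widehat S=C$, $A=\{\pm1\}$, and $D$ is extraspecial of order $32$ and exponent $4$. The map $xA\mapsto x^2$ is a quadratic form on $D/A\cong\mathbb F_2^4$, preserved by $\overline C$; call $xA$ \emph{singular} if $x^2=1$. There are two such groups: $D_8\circ Q_8$ (minus type), with $5$ nonzero singular vectors and isometry group $O_4^-(2)\cong S_5$, and $Q_8\circ Q_8$ (plus type), with $|O_4^+(2)|=72$. Here $\circ$ denotes the central product.

\medskip
\noindent\textbf{Minus type.} We first show that $\overline C$ is irreducible on $D/A$. Let $D_1/A$ be a minimal invariant subspace. By Lemma~\ref{lem:abnormal}, $Z(D_1)=A$, so $D_1/A$ is nondegenerate. If $D_1\neq D$, then $D=D_1\circ D_2$ with $D_2=C_D(D_1)$ and $|D_1|=|D_2|=8$, and $D_2/A$ is irreducible too, since an invariant line would contradict Lemma~\ref{lem:abnormal}. An irreducible subgroup of $GL_2(2)$ is transitive on the nonzero vectors, so the quadratic form is constant on them. This excludes $D_i\cong D_8$, and so $D=Q_8\circ Q_8$, a contradiction.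

Now $F(\overline C)\neq1$ is a nilpotent subgroup of odd order of $S_5$, so it has order $3$ or $5$. In the first case $\overline C$ is $C_3$ or $S_3$; a Sylow $2$-subgroup fixes a nonzero vector, whose orbit has at most three elements and cannot span $\mathbb F_2^4$. So $F(\overline C)=C_5$ is self-centralizing and $\overline C/C_5$ is cyclic of order dividing $4$. Let $L$ be the preimage in $\widehat S$ of a Sylow $2$-subgroup of $\overline C$. It is a $2$-group of index $5$, and $L/D$ is cyclic of order dividing $4$.

\emph{$L$ is $(4,8)$-monomial.} Every irreducible representation of a $2$-group is induced from a linear character of a subgroup whose index is the degree. So it suffices to show that the degrees are at most $4$ and that $\exp L$ divides $8$. An irreducible character that is nontrivial on $A$ lies over the unique faithful irreducible character $\theta$ of $D$, of degree $4$; $\theta$ is $L$-invariant and $L/D$ is cyclic, so all irreducible characters of $L$ over $\theta$ are extensions of $\theta$. One that is trivial on $A$ is a constituent of a character induced from a linear character of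 $D$, of degree $|L:D|\le4$. Now let $g\in L$. If $g^2\in D$, then $g^8=1$. Otherwise $gD$ induces an automorphism of order $4$ of $C_5$. The algebra generated by $C_5$ on $D/A$ is $\mathbb F_2[x]/(x^4+x^3+x^2+x+1)=\mathbb F_{16}$, so we identify $D/A$ with $\mathbb F_{16}$, and one of $g^{\pm1}$ acts as $w\mapsto cw^2$. This map has exactly one nonzero fixed vector, $c^{-1}$. As $g$ has $2$-power order, it fixes one of the five nonzero singular vectors; so its fixed vector is singular. The image of $g^4\in D$ in $D/A$ is fixed by $g$, hence singular, and $g^8=1$.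

So $L$ is an $(N,s)$-subgroup with $N=20$, $s=8$. For $n\le2$, $|S|$ divides $2(32\cdot20)^2$ and Lemma~\ref{lem:coprime} applies. For $n=3$, Lemma~\ref{lem:orbit} gives $8\cdot6\cdot20^3=384000<81^3=531441$. For $n\ge4$ use (ii): $20\lambda<81$ and $8\lambda^3(20/81)^4=192\cdot160000/81^4<0.72$.

\medskip
\noindent\textbf{Plus type: the normalizer.} By the proof of Proposition~\ref{prop:symplectic}(c), $D$ has a unique irreducible $\mathbb F_3$-module on which its central involution acts as $-1$, and it is absolutely irreducible. Since $Q_8\trianglelefteq GL_2(3)$, we may take $W=\mathbb F_3^2\otimes\mathbb F_3^2$ and $D=Q_8\otimes Q_8$. Let $\tau$ be the swap $v\otimes w\mapsto w\otimes v$. The group $\Gamma=(GL_2(3)\otimes GL_2(3))\langle\tau\rangle$ normalizes $D$ and has order $2\cdot48^2/2=2304$. An element of $N_{GL(W)}(D)$ acting trivially on $D/A$ acts on $D$ as an inner automorphism, as in Proposition~\ref{prop:symplectic}(b), so it lies in $D\,C_{GL(W)}(D)=D$. Hence $|N_{GL(W)}(D)|\le32\cdot72=2304$, so $\widehat S\le\Gamma$ and $S\le\Gamma\wr P$.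

With $\mathsf B,\mathsf U$ as in Example~\ref{ex:borel} put
\[
L^\circ=\mathsf B\otimes\mathsf B,\qquad L^+=L^\circ\langle\tau\rangle,\qquad Y=\mathsf U\otimes\mathsf U,\qquad T=L^\circ/Y,\qquad Q=L^+/Y.
\]
Then $|L^\circ|=72$, $|\Gamma:L^\circ|=32$, $|\Gamma:L^+|=16$, and $Y\trianglelefteq L^+$ has order $9$. With $h=\operatorname{diag}(-1,1)$, $T=\langle-1,h\otimes1,1\otimes h\rangle$ is elementary abelian of order $8$, and $\tau$ swaps the last two generators. So $Q=\langle-1\rangle\times D_8$. For each sign by which $-1$ acts, $Q$ has four linear characters, with values $\pm1$, and exactly one irreducible character of degree $2$, induced from a $\pm1$-valued character of $T$.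

$L^\circ$ is a $(32,2)$-subgroup of $\Gamma$. For $n=1$ this gives $64<81$. For $n\ge2$ take a minimal block decomposition $P\le P_1\wr P^*$ with blocks of size $m$. If $m\ge5$, then Lemma~\ref{lem:orbit}, (D) and Lemma~\ref{lem:primperm} give
\[
|u^S|\le2\lambda^{n^*-1}|P_1|^{n^*}32^n=\tfrac2\lambda\bigl(\lambda|P_1|32^m\bigr)^{n^*}\le\tfrac2\lambda81^n<81^n.
\]

\medskip
\noindent\textbf{Plus type: blocks of size $m\le4$.} Since $32\lambda>81$, Lemma~\ref{lem:orbit} is too weak here. We gain by enlarging $(L^+)^n$ by $2$-groups of permutations inside the blocks; the cost is the larger degree of the irreducible representations. This cost is small when the central elements $-1$ of the coordinates all act by the same sign, because then only one character of degree $2$ is available. The grading of $\operatorname{gr}(E)$ lets us control the signs. (Without this control the method fails for $m=3$: $(Q\wr C_2)\times Q$ has an irreducible character of degree $16$, and $\lambda\cdot16^3\cdot3\cdot16>81^3$.) Let $\Sigma_o$ be a Sylow $2$-subgroup of $S_o$, with $Q\wr\Sigma_0=1$.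

\begin{lemma}\label{lem:wreath}
Let $0\le o\le4$. Every irreducible $k(Q\wr\Sigma_o)$-module on which the elements $-1$ of the $o$ factors $Q$ all act by the same sign is induced from a $\pm1$-valued linear character of a subgroup of index at most $b_o$, where $(b_0,\dots,b_4)=(1,2,4,8,32)$.
\end{lemma}

\begin{proof}
The cases $o=0,1$ are done. Consider $H\wr C_2=(H\times H)\langle\rho\rangle$ for a $2$-group $H$. By Clifford theory an irreducible character is either induced from $\chi\otimes\chi'$ with $\chi\neq\chi'$, or is one of the two extensions of some $\chi\otimes\chi$, which differ by the sign character of $C_2$. Suppose $\chi,\chi'$ are induced from $\pm1$-valued characters $\mu,\mu'$ of subgroups $H_1,H_1'$ of indices $d,d'$. In the first case the character is induced from $\mu\otimes\mu'$ on $H_1\times H_1'$, of index $2dd'$. In the second case let $\mu^\pm$ be the linear character $(h_1,h_2)\rho^e\mapsto\mu(h_1)\mu(h_2)(\pm1)^e$ of $H_1\wr C_2$, a subgroup of index $d^2$. As $(H\times H)(H_1\wr C_2)=H\wr C_2$, Mackey's formula shows that both induced characters restrict to $\chi\otimes\chi$ on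 $H\times H$; they differ by the sign character, so they are the two extensions.

For $o=2$, $H=Q$: if $\chi\neq\chi'$ have the same sign, at most one has degree $2$, so the index is at most $\max(2\cdot2\cdot1,2^2)=4$. For $o=3$ the group is $(Q\wr C_2)\times Q$, and the index is at most $4\cdot2$. For $o=4$ it is $(Q\wr C_2)\wr C_2$, and the index is at most $\max(2\cdot4\cdot4,4^2)=32$.
\end{proof}

For $\pi\in\{0,1\}^n$ let $X_\pi\le\operatorname{gr}_M(E)$ be spanned by the products $v_1\cdots v_n$ with $v_i\in\operatorname{gr}_{d_i}(W_i)$, $\sum d_i=M$, $d_i\equiv\pi_i\pmod2$. These spaces span $\operatorname{gr}_M(E)$, so we can choose $\pi$ such that the image $U_\pi$ of $X_\pi$ in $U$ is nonzero. Call position $i$ odd or even according to $\pi_i$, and let $o_j$ be the number of odd positions in the $j$-th block. Let $K$ be the subgroup of $S$ that fixes every block and fixes $\pi$. Then $|S:K|\le\lambda^{n^*-1}\prod_j\binom m{o_j}$ by (D).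

Let $\iota_i\in GL(E)$ be $-1$ on $W_i$ and the identity on the other summands; it need not lie in $S$. It acts on $X_\pi$ as the scalar $(-1)^{\pi_i}$. The group $K^+=K\langle\iota_1,\dots,\iota_n\rangle$ acts on $X_\pi$ and preserves the kernel of $X_\pi\to U_\pi$, since $K$ does and the $\iota_i$ are scalars. So $K^+$ acts on $U_\pi$, extending the action of $K$. We have $K^+\le\prod_j\Gamma\wr(S_{o_j}\times S_{m-o_j})$, with the symmetric groups acting on the odd and the even positions of the $j$-th block. Put
\[
L_*=K^+\cap\prod_j L^+\wr(\Sigma_{o_j}\times\Sigma_{m-o_j}),\qquad Y_*=L_*\cap Y^n,\qquad R=\prod_j(Q\wr\Sigma_{o_j})\times(Q\wr\Sigma_{m-o_j}).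
\]
Then $|K^+:L_*|\le\prod_j16^m(o_j!)_{2'}((m-o_j)!)_{2'}$, $Y_*$ is a normal $3$-subgroup of $L_*$, and $L_*/Y_*$ embeds in the $2$-group $R$. Its image contains the normal subgroup $Z=\langle\iota_1,\dots,\iota_n\rangle$ of $R$, which acts on $(U_\pi\otimes k)^{Y_*}\neq0$ by $\zeta\colon\iota_i\mapsto(-1)^{\pi_i}$. This character is $R$-invariant, because $R$ preserves the odd and the even positions. The irreducible $kR$-modules on which $Z$ acts by $\zeta$ are outer tensor products of modules as in Lemma~\ref{lem:wreath}. By Lemma~\ref{lem:eigen}, a subgroup $H\le L_*$ with $|L_*:H|\le\prod_jb_{o_j}b_{m-o_j}$ acts by $\pm1$ on a nonzero vector of $U_\pi\otimes k$.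

Put $h_o=(o!)_{2'}b_o$, so $(h_0,\dots,h_4)=(1,2,4,24,96)$, and $c_m=\max_o\binom moh_oh_{m-o}$. By the symmetry $o\leftrightarrow m-o$,
\[
c_2=\max(4,8)=8,\qquad c_3=\max(24,24)=24,\qquad c_4=\max(96,192,96)=192.
\]
Since $|K:K\cap H|\le|K^+:H|$, we get $|S:K\cap H|\le\lambda^{n^*-1}(16^mc_m)^{n^*}$. Now $\lambda16^mc_m\le81^m$:
\[
2048\lambda<5909<81^2,\qquad98304\lambda<283700<81^3,\qquad12582912\lambda<3.64\cdot10^7<4.3\cdot10^7<81^4.
\]
By \eqref{eq:descend} applied to $K\cap H\le S$, some $0\neq u\in U$ has $|u^S|\le\frac2\lambda81^n<81^n$.

\subsection{The case $(2;3)$}\label{ss:23}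
Here $W=\mathbb F_3^2$, $q=9$ and $S\le GL_2(3)\wr P$. Example~\ref{ex:borel} settles $n=1$, but it has $N=4$ and $4\lambda>9$. We use an invariant spanning set instead. Its advantage is that the permutation group enters only through the orbit of a degree vector with entries in $\{0,\dots,4\}$.

The algebra $\operatorname{gr}(W)=\mathbb F_3[x,y]/(x^3,y^3)$ has components of degrees $0,\dots,4$ and dimensions $1,2,3,2,1$. For $d\neq2$ let $\mathcal V_d$ be the set of nonzero vectors of degree $d$. In degree $2$ that set has $26$ elements, which is too many; let $\mathcal V_2$ consist of the six quadratic forms without linear factor,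
\[
\pm(x^2+y^2),\qquad\pm(x^2+xy-y^2),\qquad\pm(x^2-xy-y^2).
\]
They span, because the sum and the difference of the last two are multiples of $x^2-y^2$ and $xy$. Each $\mathcal V_d$ is a $GL_2(3)$-invariant spanning set with $\mathcal V_d=-\mathcal V_d$, and $w_d=|\mathcal V_d|/2$ is given by $(w_0,\dots,w_4)=(1,4,3,4,1)$. The products $v_1\cdots v_n$ with $v_i\in\mathcal V_{d_i}$ in the $i$-th factor and $\sum d_i=M$ span $\operatorname{gr}_M(E)$, so one of them, with degree vector $d$ say, has nonzero image $u\in U$. An element of $S$ maps it to a product with degree vector in the orbit $d^P$, and for each such vector there are at most $2\prod_iw_{d_i}$ products, since signs can be pulled out. So $|u^S|\le2|d^P|\prod_iw_{d_i}$, and the next lemma gives $|u^S|<9^n$.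

\begin{lemma}\label{lem:colors}
Let $P\le S_n$ be transitive and solvable and let $d\in\{0,\dots,4\}^n$. Then $\Phi:=|d^P|\prod_i(w_{d_i}/9)<\frac12$.
\end{lemma}

\begin{proof}
For $n=1$, $\Phi\le\frac49$. Let $n\ge2$ and take a minimal block decomposition $P\le P_1\wr P^*$ with blocks of size $m$. Enlarge $P_1$ to the solvable group $S_m$ if $m\le4$, and replace $P$ by $P_1\wr P^*$; this does not decrease $\Phi$. A \emph{type} is a $P_1$-orbit $\tau$ on $\{0,\dots,4\}^m$, and its weight is $a(\tau)=|\tau|\prod_i(w_{e_i}/9)$ for any $e\in\tau$. If $\tau_j$ is the type of the $j$-th block of $d$, then $\Phi=|(\tau_j)_j^{P^*}|\prod_ja(\tau_j)$. By (D),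
\begin{equation}\label{eq:types}
\text{if all types have weight at most }1/\lambda,\text{ then }\Phi\le\lambda^{n^*-1}\lambda^{-n^*}=1/\lambda<\tfrac12.
\end{equation}

\emph{$m\ge5$.} We verify the hypothesis of \eqref{eq:types}. For $m=5$: if all entries lie in $\{1,3\}$, then $a\le10(4/9)^5<0.18$; otherwise $a\le20(4/9)^4\cdot\frac13<0.27$. For $m=7$, $a\le42(4/9)^7<0.15$. For $m=8$ we need that an irreducible solvable $H\le GL_3(2)$ has order at most $21$. Here $F(H)$ has odd order dividing $21$ and is self-centralizing. If $|F(H)|\le3$, then $|H|\le6$. An element $g$ of order $7$ has centralizer $\mathbb F_8^*$ in $GL_3(2)$ and is not conjugate to $g^{-1}$, which has a different characteristic polynomial; so if $7$ divides $|F(H)|$, then $|H|\le7\cdot3$. Thus $a\le168(4/9)^8<0.26$. For $m\ge9$, $\lambda|P_1|\le m^{13/4}\le(9/4)^m$, since $9^{13/4}<1263<1477<(9/4)^9$ and $m\log\frac94-\frac{13}4\log m$ increases for $m\ge5$; so $a\le|P_1|(4/9)^m\le1/\lambda$.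

\emph{$m\le4$.} Types are multisets, and $9^ma$ is a multinomial coefficient times a product of $w$'s. For entries in $\{1,2,3\}$, listing one of each pair of types exchanged by $1\leftrightarrow3$, the values of $9^ma$ are
\[
\begin{array}{l|l}
m=2&13\colon32,\ \ 12\colon24,\ \ 11\colon16,\ \ 22\colon9\\
m=3&123\colon288,\ \ 113\colon192,\ \ 112\colon144,\ \ 122\colon108,\ \ 111\colon64,\ \ 222\colon27\\
m=4&1123\colon2304,\ \ 1223\colon1728,\ \ 1133\colon1536,\ \ 1113\colon1024,\ \ 1122\colon864,\\
&1112\colon768,\ \ 1222\colon432,\ \ 1111\colon256,\ \ 2222\colon81.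
\end{array}
\]
A type with an entry $0$ or $4$ has $9^ma\le2\cdot4=8$ for $m=2$, $9^ma\le6\cdot16=96$ for $m=3$, and for $m=4$ at most $24\cdot48=1152$ if the entries are distinct and $12\cdot64=768$ if not. So the four largest weights $a_1\ge a_2\ge a_3\ge a_4$ of distinct types are
\[
\tfrac1{81}(32,24,24,16),\qquad\tfrac1{729}(288,192,192,144),\qquad\tfrac1{6561}(2304,2304,1728,1536)
\]
for $m=2,3,4$. In all three cases $a_1\le32/81$ and $(a_1,\dots,a_4)\le(0.40,0.36,0.30,0.24)$ termwise. If $n^*=1$, then $\Phi\le32/81<\frac12$. But $a_1>1/\lambda$, so for $n^*>1$ we go up one more level. Take a minimal block decomposition $P^*\le P_2\wr P^{**}$ with $P_2$ of degree $m'$, enlarged to $S_{m'}$ if $m'\le4$. A second-level type is a $P_2$-orbit on $m'$-tuples of types, with weight $a'=|(\tau_1,\dots,\tau_{m'})^{P_2}|\prod_ia(\tau_i)$. The formula for $\Phi$ and \eqref{eq:types} hold for second-level types with $P^{**}$ in place of $P^*$, so it suffices to show $a'\le1/\lambda$. For $m'\ge5$, $a'\le|P_2|(32/81)^{m'}\le1/\lambda$ by Lemma~\ref{lem:primperm}. For $m'\le4$ sort the tuples by the multiplicities of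 their entries; $a'$ is at most the largest of
\[
\begin{array}{l|l}
m'=2&2a_1a_2\le0.288,\quad a_1^2\le0.16\\
m'=3&6a_1a_2a_3\le0.26,\quad3a_1^2a_2\le0.173,\quad a_1^3\le0.064\\
m'=4&24a_1a_2a_3a_4\le0.249,\quad12a_1^2a_2a_3\le0.208,\quad6a_1^2a_2^2\le0.125,\\
&4a_1^3a_2\le0.093,\quad a_1^4\le0.026.
\end{array}
\]
All these numbers are less than $0.3<1/\lambda$.
\end{proof}

Every case of Lemma~\ref{lem:exceptions} has now been treated, and Theorem~\ref{thm:A} is proved.

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

We may assume $S\le GL(V)$. For $p=2$, $T$ is a nonzero quotient of $\operatorname{gr}_2(V)$, and Theorem~\ref{thm:A} applies by Lemma~\ref{lem:graded}. Let $p$ be odd and let $\gamma\colon V\times V\to T$ be the induced alternating map; its values span $T$. Because $\gamma$ has only two arguments, the permutation group costs almost nothing.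

\emph{Reduction to a primitive group.} Let $V=W_1\oplus\dots\oplus W_n$, $q$, $S_1$ be as in Section~\ref{sec:primitive}. Suppose $\gamma(w,w')\neq0$ for some $w\in W_i$, $w'\in W_j$, $i\neq j$. Its orbit consists of values of the same kind, and $\gamma(v,u)=\gamma(-u,v)$ lets us assume $i<j$. So the orbit has at most $\binom n2(q-1)^2$ elements, which is one of several positive terms in the expansion of $q^n=(1+(q-1))^n$. Otherwise $T$ is the sum of the spaces $T_i=\langle\gamma(W_i,W_i)\rangle$, which $S$ permutes transitively; so $T_1\neq0$ is a quotient of the $S_1$-module $\Lambda^2W_1$. If $0\neq t\in T_1$ has $S_1$-orbit of size less than $q$, then $|t^S|\le n(q-1)<q^n$, by the same expansion. So we may assume that $V=W$ and $S=S_1$ is primitive.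

\emph{The semilinear case.} Let $q=p^a$, let $y_j,\sigma$ be as in Section~\ref{ss:semilinear}, and let $z_{ij}$ be the image of $y_i\wedge y_j$ in $T\otimes\mathbb F_q$; choose $z_{ij}\neq0$. Put $\operatorname{Tr}=\sum_{r<a}\sigma^r$, which maps $T\otimes\mathbb F_q$ to $T$, commutes with $S$ and satisfies $\operatorname{Tr}\circ\sigma=\operatorname{Tr}$. An element of $S$ maps $z_{ij}$ to $cz_{i+l,j+l}$ with $c\in\mathbb F_q^*$, and $\operatorname{Tr}(bz_{i+l,j+l})=\operatorname{Tr}(\sigma^{-l}(b)z_{ij})$. So the set $\{\operatorname{Tr}(bz_{ij}):b\in\mathbb F_q^*\}$, of size at most $q-1$, is $S$-invariant. It contains a nonzero vector, since $\operatorname{Tr}(bz_{ij})=\sum_{r<a}b^{p^r}z_{i+r,j+r}$ and the characters $b\mapsto b^{p^r}$ are distinct.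

\emph{The symplectic case.} If \eqref{eq:generic} holds, or in the cases $(2;9)$ and $(2;27)$, we have found an $(N,s)$-subgroup of $\widehat S$ with $sN<q$ in Sections~\ref{sec:primitive} and~\ref{ss:fourteen}, and Lemma~\ref{lem:orbit} applies with $n=1$. The exceptions $(3;4),(3;16),(9;4)$ have $p=2$. In the remaining exceptions $\kappa=p$ and $W=\mathbb F_p^\varepsilon$. For $\varepsilon=2$ and for $(3;7)$ we have $\dim\Lambda^2W\le\dim W$, so $|T\setminus0|\le q-1$.

Finally consider $(4;3),(4;5),(4;7),(8;3)$. Let $D_1=D\cap S\trianglelefteq S$. By Dedekind's law $D=AD_1$, and $A=\mathbb F_p^*$ consists of scalars, so $D_1$ spans $\operatorname{End}(W)$ by Proposition~\ref{prop:symplectic}(c) and is absolutely irreducible. Since $D/A$ is an elementary abelian $2$-group, $D_1'\le\{\pm1\}$, which acts trivially on $W\otimes W$; and $x\in D_1$ has $x^2=a\in\mathbb F_p^*$, so on $W\otimes W$ it satisfies $x^2=a^2$ and is diagonalizable with eigenvalues $\pm a$. Thus $W\otimes W$ is a direct sum of one-dimensional modules $\chi\colon D_1\to\mathbb F_p^*$, and each occurs at most once, because $\operatorname{Hom}_{D_1}(W\otimes W,\chi)\cong\operatorname{Hom}_{D_1}(W,W^*\otimes\chi)$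 has dimension at most $1$ by Schur's lemma. So the quotient $T$ is a direct sum of at most $\binom\varepsilon2$ lines affording distinct characters of $D_1$, and $S$ permutes these lines. A nonzero vector on one of them has an orbit of size at most $\binom\varepsilon2(p-1)$, and $6(p-1)<p^4$, $28\cdot2<3^8$.

This proves Theorem~\ref{thm:B}, and with Section~\ref{sec:reduction} also Theorems~\ref{thm:strong} and~\ref{thm:main}.

\section{A nonsolvable example}\label{sec:nonsolv}

We build the group of Theorem~\ref{thm:nonsolv} from the model group of Section~\ref{sec:layers}, using the failure of Theorem~\ref{thm:A} noted in Example~\ref{ex:16}. Let $E=\mathbb F_2^4$, $H=GL_4(2)$, which is not solvable, and $B=\mathbb F_2E/J^3$, so that the layers of $B$ are $\mathbb F_2$, $E$ and $J^2/J^3\cong\Lambda^2E$. We write $J$, $J^2$ also for their images in $B$. The group $M=E\rtimes H$ acts on $B$, with $E$ acting by multiplication and $H$ by automorphisms. Let $G=B^4\rtimes M$ with the diagonal action. Four copies of $B$ are taken so that the elements outside the normal subgroup $B^4$ have many conjugates.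

Three facts about $B$ are needed. First, $[e]=1+([e]-1)\neq1$ in $B$ for $e\neq0$, since $[e]-1\notin J^2$. So the stabilizer of $1_B$ in $M$ is $H$; as $H$ is faithful on $J/J^2\cong E$, $M$ is faithful on $B$. Second, if $b\in J$ has image $v$ in $J/J^2=E$, then $[e]b=b+e\wedge v$ with $e\wedge v\in J^2=\Lambda^2E$; for $v\neq0$ there are $8$ vectors $e\wedge v$. Third, $H$ has two orbits on the $63$ nonzero vectors of $\Lambda^2E$: the decomposable vectors, which correspond to the $35$ planes of $\mathbb F_2^4$, and the remaining $28$, which correspond to the nondegenerate alternating forms on the dual space and form one orbit of size $|GL_4(2):Sp_4(2)|=20160/720$.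

\begin{proof}[Proof of Theorem~\ref{thm:nonsolv}]
Since $M$ is faithful on $B$, $C_G(B^4)=B^4$. The normal $2$-subgroup $B^4E$ lies in $F(G)$, so $C_G(F(G))\le B^4\le F(G)$. An element of $B\setminus J$ is a unit, so its $E$-orbit has size $16$; an element of $J\setminus J^2$ is moved by $E$; and a nonzero element of $J^2$ is moved by $H$. So $M$ fixes no nonzero element of $B$, and $Z(G)=1$.

Let $x=(1_B,0,0,0)$. Its stabilizer in $M$ is $H$, so $|x^G|=16$, and $x\notin Z(F(G))$ because $E\le F(G)$ moves $x$. It remains to show that every nonidentity class has size at least $16$. The class of $0\neq b\in B^4$ is its $M$-orbit, which is at least as large as the orbit of a nonzero coordinate. A unit has orbit size at least $16$. An element of $J\setminus J^2$ has orbit size at least $15\cdot8$: $H$ moves its image in $E$ to all $15$ nonzero vectors, and over each of them lies an $E$-orbit of size $8$. A nonzero element of $J^2$ has orbit size $35$ or $28$. If $g\in G\setminus B^4$ has image $h\neq1$ in $M$, then conjugation by $B^4$ gives $|[B,h]|^4\ge2^4$ conjugates of $g$. So $16$ is the second smallest class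 size, and $x$ is a small element outside $Z(F(G))$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Dixon}
J. D. Dixon, J. Austral. Math. Soc. 7 (1967).

\bibitem{ManzWolf}
Manz and Wolf, \emph{Representations of Solvable Groups}.

\bibitem{Palfy}
P. P. P\'alfy, 1982.

\bibitem{Wolf}
T. R. Wolf, 1982.

\bibitem{Yadav}
Manoj K. Yadav, \emph{On subgroups generated by small classes in finite groups}, arXiv:0905.2674 (2009).

\end{thebibliography}
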